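# Extending contactomorphisms of $\#^k S^1\times S^2$ over $\natural_k S^1\times B^3$

## 1. A product of two spheres with one block replaced

We begin with a closed symplectic 4-manifold made in three moves: take a model domain $Q$, sit it inside a product of two spheres, then remove it and glue in something unknown with the same boundary. Everything later is an analysis of this one manifold.

**Conventions.** Symplectic 4-manifolds are oriented by $\omega^2$ and boundaries carry the boundary orientation. If $\omega=d\lambda$, the Liouville field $v$ is defined by $\iota_v\omega=\lambda$. Then $L_v\omega=\omega$ and $L_v\lambda=\lambda$, so the flow of $v$ for time $s$ multiplies $\lambda$ and $\omega$ by $e^s$. A *Liouville domain* is a compact $(W,\lambda)$ with $d\lambda$ symplectic and $v$ pointing outward along $\partial W$. Put $\beta=\lambda|_{\partial W}$. From $\tfrac12\iota_v\omega^2=\lambda\wedge\omega$ we see that $v$ points outward exactly when $\beta\wedge d\beta>0$, that is, when $\beta$ is a positive contact form. The flow of $v$ gives a collar $(-\epsilon,0]_s\times\partial W$ on which $\lambda=e^s\beta$, so we may glue on an end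 and form the *completion*
$$\hat W=W\cup[0,\infty)_s\times\partial W,\qquad \omega=d(e^s\beta)\ \text{ on the end.}$$
To form $\hat W$ as a symplectic manifold, one only needs a primitive near $\partial W$ with outward Liouville field. If $\lambda$ is global, so is $v$. It equals $\partial_s$ on the end, its backward flow preserves $W$, and it is complete on $\hat W$. Example: the unit ball in $\mathbb C^2$ with $\lambda=\frac12\sum r_j^2d\theta_j$ has $v=\frac12\sum r_j\partial_{r_j}$ and completion $\mathbb C^2$.

**The model $Q$.** Let $\Sigma$ be a closed disc with $k$ open discs removed, centered on the real axis, and let $c$ be complex conjugation, which preserves each boundary circle. There is a 1-form $\kappa_0$ on $\Sigma$ with $d\kappa_0>0$ that is positive on the oriented $\partial\Sigma$. Indeed, take $e^td\theta$ in collars $t\in(-\epsilon,0]$ of the boundary circles (with small positive coefficients), extend it to some 1-form $\kappa'$, and choose an area form that equals $d\kappa'$ near $\partial \Sigma$ and has total area $\int_{\partial\Sigma}\kappa'$. The difference between the area form and $d\kappa'$ has compact support in the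 interior and integral $0$, so it is $d$ of a form with compact support in the interior. Add that form to $\kappa'$. Now put $\lambda_\Sigma=\frac12(\kappa_0-c^*\kappa_0)$. Since $c$ reverses the orientations of $\Sigma$ and $\partial\Sigma$, the form $\lambda_\Sigma$ has the same two properties as $\kappa_0$, and $c^*\lambda_\Sigma=-\lambda_\Sigma$. Let $\hat\Sigma=\Sigma\cup[0,\infty)_t\times\partial\Sigma$ be the completion. Since $c$ changes the sign of both $\lambda_\Sigma$ and $d\lambda_\Sigma$, it preserves the Liouville field. So $c$ extends to $\hat\Sigma$, preserving $t$, with $c^*\lambda_{\hat\Sigma}=-\lambda_{\hat\Sigma}$. Put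
$$\hat Q=\hat\Sigma\times\mathbb C,\qquad \lambda_0=\lambda_{\hat\Sigma}+\tfrac12r^2d\theta,\qquad\omega_0=d\lambda_0,\qquad v_0=v_{\hat\Sigma}+\tfrac12r\partial_r .$$
The field $v_0$ is complete; call its flow $\rho_s$. Let $H:\hat\Sigma\to[0,\infty)$ be smooth, $0$ on $\Sigma$, and $H=\chi(t)$ on the end, with $\chi'>0$ for $t>0$ and $\chi$ proper. Put
$$Q=\{H+r^2\le1\},\qquad Y=\partial Q,\qquad \alpha_0=\lambda_0|_Y,\qquad Q_c=\rho_c(Q).$$
We have $v_0(H+r^2)=\chi'(t)+r^2$ on the end and $=r^2$ over $\Sigma$. Where $H+r^2\ge1$ this is positive: if $r=0$ then $H\ge1$, so $t>0$. Along a backward flow line $t$ reaches $0$ in finite time, after which $H=0$, and $r\to0$; so every backward flow line enters $Q$, and by monotonicity it crosses $Y$ at most once. Hence $Q$ is a Liouville domain and $\hat Q=Q\cup\{\rho_s(y):s\ge0,\ y\in Y\}$ is its completion, with $\lambda_0=e^s\alpha_0$ in the coordinates $(s,y)$. Topologically $Q$ is $\Sigma\times D^2$ with corners rounded. Since $\Sigma$ is a disc with $k$ 1-handles, $Q\cong\natural_kS^1\times B^3$. For $k=0$ this is a rounded product of two discs in $\mathbb C^2$.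

**Capping and replacing.** Let $W$ be a compact connected symplectic 4-manifold with a primitive $\lambda_W$ of $\omega_W$ near $\partial W$ whose Liouville field is outward. Put $\beta=\lambda_W|_{\partial W}$, and suppose $\psi:Y\to\partial W$ is a diffeomorphism with $\psi^*\beta=e^g\alpha_0$. The map
$$F(\rho_s(y))=(s-g(y),\psi(y))\tag{1}$$
satisfies $F^*(e^s\beta)=e^{s-g}e^g\alpha_0=e^s\alpha_0$, so it is symplectic where defined. Fix $c>\max(0,\max g)$. Then $F$ identifies $\hat Q\setminus\mathrm{int}\,Q_c$, and a little more, with $\hat W\setminus\mathrm{int}\,W_c$, where $W_c=W\cup\{(s,x):0\le s\le c-g(\psi^{-1}(x))\}$. Write $\Sigma_R=\Sigma\cup[0,R]\times\partial\Sigma$, let $D_R\subset\mathbb C$ be the closed disc of radius $R$, and choose $R_0<R$ with $Q_c\subset\mathrm{int}(\Sigma_{R_0}\times D_{R_0})$. Cap off to spheres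
$$S_a=\Sigma_{R+1}\cup\Delta_0\cup\dots\cup\Delta_k,\qquad S_b=D_{R+1}\cup\Delta_\infty,$$
where the $\Delta$'s are closed discs, with area forms $\omega_a,\omega_b$ extending the given ones and compatible complex structures $j_a,j_b$. Put
$$P=S_a\times S_b,\qquad N=P\setminus\mathrm{int}\,Q_c,\qquad M=N\cup_FW_c .\tag{2}$$
Since $F$ is symplectic near $\partial Q_c$, $M$ is a closed manifold with a symplectic form $\omega_M$, equal to $\omega_a\oplus\omega_b$ on $N$.

**What it is for.** For $b\notin D_R$ the sphere $S_a\times\{b\}$ avoids $Q_c$, so it lies in $M$ no matter what $W$ is. Under a mild condition on $W$ we shall show that these spheres extend to a fibration of all of $M$ by spheres. So $M$ is fibered as $P$ is, and comparing the two fibrations produces a symplectomorphism from $\hat Q$ to $\hat W$ that equals the prescribed map $F$ near infinity. The control at infinity is the point: it turns a statement about a boundary map into a statement about the inside.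

## 2. Which boundary diffeomorphisms extend

Let $X=\natural_kS^1\times B^3$ carry a *standard Weinstein structure* $(\omega_{std},v,\phi)$, that is, one obtained by attaching $k$ four-dimensional Weinstein 1-handles to the standard Weinstein 4-ball. Here $v$ is a Liouville field for $\omega=\omega_{std}$, outward along $\partial X=\#^kS^1\times S^2$, and $\phi$ is a Morse function for which $v$ is gradient-like. Put $\lambda=\iota_v\omega$, so $d\lambda=\omega$, and $\alpha=\lambda|_{\partial X}$. Then $\alpha$ is a contact form and $\xi_{std}=\ker\alpha$ is the canonical tight contact structure. Its Reeb field $R_\alpha$ is given by $\alpha(R_\alpha)=1$, $\iota_{R_\alpha}d\alpha=0$.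

A *strict contactomorphism* is a diffeomorphism $f$ of $\partial X$ with $f^*\alpha=\alpha$. It *extends to a symplectomorphism* if there is a diffeomorphism $\Phi$ of $X$ with $\Phi^*\omega=\omega$ and $\Phi|_{\partial X}=f$. Islambouli and Starkston ("Multisections with divides and Weinstein 4-manifolds", arXiv:2303.00906, 2023) conjecture that every strict contactomorphism extends, which we read as a claim for every $k\ge0$ and every standard Weinstein structure. The conjecture is true, and the following is stronger.

A compact symplectic manifold $(W,\omega_W)$ is *aspherical* if $\omega_W$ vanishes on $\pi_2(W)$. For example $X$ is aspherical, since $\omega=d\lambda$ integrates to $0$ over spheres. The blow-up of $X$ at an interior point is not: its exceptional sphere has positive area.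

**Theorem 1.** Let $(W,\omega_W)$ be a compact connected aspherical symplectic 4-manifold with boundary. Let $f:\partial X\to\partial W$ be an orientation-preserving diffeomorphism with $f^*(\omega_W|_{\partial W})=\omega|_{\partial X}=d\alpha$. Then $f$ extends to a diffeomorphism $\Phi:X\to W$ with $\Phi^*\omega_W=\omega$.

Asphericity cannot be dropped. If $W$ is the blow-up of $X$ at an interior point and $f=\mathrm{id}$, the boundary hypotheses hold, but $H_2(W)\ne0=H_2(X)$.

**Corollary 2.** A diffeomorphism $f$ of $\partial X$ extends to a symplectomorphism of $(X,\omega)$ if and only if $f^*d\alpha=d\alpha$. In particular every strict contactomorphism extends, for every $k\ge0$ and every standard Weinstein structure.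

*Proof from Theorem 1.* If $\Phi$ extends $f$, restrict $\Phi^*\omega=\omega$ to $\partial X$ to get $f^*d\alpha=d\alpha$. Conversely, let $f^*d\alpha=d\alpha$. We apply Theorem 1 with $W=X$, and only have to check that $f$ preserves orientation. Write $f^*\alpha=\alpha+\eta$; then $d\eta=0$. Contracting with $R_\alpha$ shows $\eta\wedge d\alpha=\eta(R_\alpha)\,\alpha\wedge d\alpha$, so
$$f^*(\alpha\wedge d\alpha)=(\alpha+\eta)\wedge d\alpha=(1+\eta(R_\alpha))\,\alpha\wedge d\alpha .$$
The left side has no zeros, so $1+\eta(R_\alpha)$ has constant sign on the connected manifold $\partial X$. Since $d(\eta\wedge\alpha)=-\eta\wedge d\alpha$, Stokes gives $\int\eta\wedge d\alpha=0$, hence $\int(1+\eta(R_\alpha))\,\alpha\wedge d\alpha=\int\alpha\wedge d\alpha>0$. So the sign is positive. $\square$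

The condition $f^*d\alpha=d\alpha$ is weaker than strictness. If $\tau$ is a $C^1$-small nonconstant function and $f(x)$ is the Reeb flow of $x$ for time $\tau(x)$, then $f$ is a diffeomorphism with $f^*\alpha=\alpha+d\tau$. It preserves $d\alpha$. It does not preserve $\ker\alpha$: otherwise $d\tau$ would vanish on $\ker\alpha$, and a function whose differential vanishes on a contact structure is constant.

There is also a uniqueness complement, not needed for the conjecture. Let $Symp_c$ denote compactly supported symplectomorphisms. Let $Symp^{con}(\hat X)$ be the group of symplectomorphisms of $\hat X$ which outside a compact set have the form $(s,x)\mapsto(s-g(x),f(x))$, where $f$ is a coorientation-preserving contactomorphism and $f^*\alpha=e^g\alpha$. Let $Cont^+(\partial X,\xi_{std})$ be the group of such $f$. Here $\pi_0$ means classes under smooth isotopy; for $Symp^{con}$ the form at infinity holds outside one compact set for all times. Call a group of compactly supported diffeomorphisms *weakly contractible* if every smooth family over $S^n$, $n\ge0$, with common compact support extends to such a family over $D^{n+1}$. (For $n=0$ this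 says that any two elements are joined by a path.)

**Theorem 3.**
(a) $Symp_c(\hat X)$ and $Symp_c(\mathrm{int}\,X)$ are weakly contractible.
(b) Two symplectomorphisms $X\to W$ that agree near $\partial X$ are isotopic through symplectomorphisms agreeing with them near $\partial X$.
(c) $\hat\Phi\mapsto f$ induces an isomorphism $\pi_0Symp^{con}(\hat X)\cong\pi_0Cont^+(\partial X,\xi_{std})$.

## 3. Cones, cut-offs and a reflection

**The cone.** Let $k=0$ and $X$ the unit ball in $\mathbb C^2$, so $\alpha=\frac12(r_1^2d\theta_1+r_2^2d\theta_2)|_{S^3}$. A unitary map is strict on $S^3$ and extends as itself. For general strict $f$ the first thing to try is $C(z)=|z|f(z/|z|)$. In the coordinates $(s,x)$ given by the Liouville flow it is $(s,x)\mapsto(s,f(x))$, which preserves $e^s\alpha$, so $C$ is symplectic away from the origin. It breaks at the origin. Let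
$$f(z_1,z_2)=(e^{ia(x)}z_1,\;e^{ib(x)}z_2),\qquad x=|z_1|^2,\quad a=x-\tfrac{x^2}2,\quad b=-\tfrac{x^2}2 .$$
Then $f^*\alpha-\alpha=\frac12(xa'+(1-x)b')dx=\frac12(x(1-x)-(1-x)x)dx=0$, so $f$ is strict. Since $C$ is positively homogeneous of degree 1, differentiability at $0$ would make it equal to its derivative at $0$, hence real linear. But $C(1,0)=(e^{i/2},0)$ and $C(0,1)=(0,1)$, while $C(1,1)=(e^{3i/8},e^{-i/8})$, which is not the sum. So $C$ is not differentiable at $0$. For general $k$ the same recipe defines a map only off the set of points of $X$ that never reach $\partial X$ under the flow of $v$, and nothing makes it extend over that set.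

**Cutting off.** The singularity can be avoided when $f$ is isotopic to the identity. Two lemmas do this, and both will be used again.

**Lemma 4 (rescaling).** Let $(X,\lambda)$ and $(W,\lambda_W)$ be Liouville domains and $\hat\Phi:\hat X\to\hat W$ a symplectomorphism with $\hat\Phi(s,x)=(s,f(x))$ for all $s\ge S$, where $S\ge0$ and $f:\partial X\to\partial W$ is a diffeomorphism. Then $f$ extends to a symplectomorphism $X\to W$.

*Proof.* Let $\chi^X_s,\chi^W_s$ be the complete Liouville flows; on the ends they translate $s$. Put $\Phi=\chi^W_{-S}\circ\hat\Phi\circ\chi^X_S$. The conformal factors $e^{-S}$ and $e^S$ cancel, so $\Phi^*\omega_W=\omega$. For $s\ge0$,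
$$(s,x)\mapsto(s+S,x)\mapsto(s+S,f(x))\mapsto(s,f(x)).$$
So $\Phi$ maps $[0,\infty)\times\partial X$ bijectively onto $[0,\infty)\times\partial W$ by $\mathrm{id}\times f$. Hence it maps $X$ diffeomorphically onto $W$, and $\Phi|_{\partial X}=f$. $\square$

**Lemma 5 (cut-off).** Let $f_t$, $t\in[0,1]$, be a contact isotopy of $(\partial X,\xi_{std})$ with $f_0=\mathrm{id}$ and $f_t^*\alpha=e^{g_t}\alpha$. There are $S\ge0$ and symplectomorphisms $\hat\Phi_t$ of $\hat X$, smooth in $t$, with $\hat\Phi_0=\mathrm{id}$ and $\hat\Phi_t(s,x)=(s-g_t(x),f_t(x))$ for $s\ge S$.

*Proof.* The maps $L_t(s,x)=(s-g_t(x),f_t(x))$ of $\mathbb R\times\partial X$ preserve $e^s\alpha$. So their generating field $Z_t$ satisfies $\iota_{Z_t}d(e^s\alpha)=-d\big((e^s\alpha)(Z_t)\big)$, and $(e^s\alpha)(Z_t)=e^sh_t(x)$ for some functions $h_t$. Let $\zeta(s)$ be a cutoff, $0$ for $s\le\frac12$ and $1$ for $s\ge1$. Define $Z'_t$ on the end by $\iota_{Z'_t}\omega=-d(\zeta(s)e^sh_t)$ and $Z_t'=0$ on $X$. Where $s\ge1$ we have $Z'_t=Z_t$, whose $s$-component depends only on $(t,x)$ and so is bounded by some constant $C$. Hence the flow of $Z'_t$ exists for $t\in[0,1]$, and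 a trajectory starting at $s\ge S=1+C$ stays in $s\ge1$, where it follows $L_t$. $\square$

If $f$ is strict and $f=f_1$ for such an isotopy, then $g_1=0$ and $\hat\Phi_1(s,x)=(s,f(x))$ for $s\ge S$. By Lemma 4, $f$ extends. This handles the $f$ above, via the isotopy with $ta,tb$ in place of $a,b$.

**Where the cut-off stops.** It needs an isotopy from $f$ to the identity. Let $k=1$. On $\mathbb R_p\times S^1_q\times\mathbb C$, with $0<\varepsilon<1$, put
$$\omega=dp\wedge dq+r\,dr\wedge d\theta,\quad v=p(1-\varepsilon\cos q)\partial_p+\varepsilon\sin q\,\partial_q+\tfrac12r\partial_r,\quad\phi=p^2-\varepsilon\cos q+r^2 .$$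
Then $\iota_v\omega=p(1-\varepsilon\cos q)dq-\varepsilon\sin q\,dp+\frac12r^2d\theta$, whose differential is $\omega$. Also $v\phi=2p^2(1-\varepsilon\cos q)+\varepsilon^2\sin^2q+r^2$ vanishes only at the zeros of $v$, which are the critical points of $\phi$, and it vanishes there nondegenerately. These are $p=r=0$, $q=0$ (index 0) and $p=r=0$, $q=\pi$ (index 1). So $X=\{\phi\le1\}\cong S^1\times B^3$ is a Weinstein domain with one 1-handle. The map $(p,q,z)\mapsto(-p,-q,z)$ preserves $\lambda=\iota_v\omega$ and $\phi$, so its restriction to $\partial X$ is a strict contactomorphism. It acts by $-1$ on $H_1(S^1\times S^2)=\mathbb Z$, so it is not isotopic to the identity even through diffeomorphisms. It extends by construction, but the cut-off could not have told us so.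

**Uniqueness of fillings.** The theorem of Cieliebak–Eliashberg says that every Weinstein filling of $(\#^kS^1\times S^2,\xi_{std})$ is deformation equivalent to the standard one. One might regard $X$ with its boundary marked by $f$ as a second filling. But it is the same filling $X$; only the marking differs, and the statement quoted does not mention markings. What is needed is a comparison of fillings that fixes the boundary identification. The manifold $M$ in (2) provides it, since $F$ is built into its definition.

## 4. The contact boundary of the model

A contact structure on a 3-manifold is *tight* if no embedded disc is tangent to it along the whole boundary of the disc.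

**Lemma 6.** There is a diffeomorphism $\psi:Y\to\partial X$ with $\psi^*\alpha=e^g\alpha_0$ for some function $g$.

*Proof.* $X$ and $Q$ are both diffeomorphic to $\natural_kS^1\times B^3$, which has an orientation-reversing diffeomorphism, so there is an orientation-preserving diffeomorphism between them. Hence $Y$ and $\partial X$ are copies of the same oriented $\#^kS^1\times S^2$. Both contact structures are positive and fillable, hence tight (Gromov, Eliashberg). On $\#^kS^1\times S^2$ with a fixed orientation, the positive tight contact structure is unique up to contactomorphism. For $S^3$ and $S^1\times S^2$ this is due to Eliashberg (Ann. Inst. Fourier 42, 1992; see Geiges, *An Introduction to Contact Topology*, §4.10). For connected sums it follows from the unique decomposition theorem for tight contact 3-manifolds (Colin, C. R. Acad. Sci. 324, 1997; Ding–Geiges, Enseign. Math. 53, 2007). So there is a contactomorphism $Y\to\partial X$. If it reverses coorientation, precompose it with the restriction to $Y$ of $c\times(\text{complex conjugation})$. This map preserves $H$ and $r$, hence $Q$, and sends $\lambda_0$ to $-\lambda_0$, so the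 composite preserves coorientation. $\square$

## 5. Families of diffeomorphisms of planar surfaces

Let $\Sigma''$ be a compact connected planar surface with nonempty boundary and $C$ a closed collar of $\partial\Sigma''$. Let $G$ be the group of diffeomorphisms of $\Sigma''$ that are the identity on $C$, and $G_0$ its identity component. We use that $G_0$ is contractible in the weak sense: continuous maps $S^n\to G_0$ extend over $D^{n+1}$. For the disc, where moreover $G=G_0$, this is Smale (Proc. AMS 10, 1959). In general it is Earle–Schatz (J. Diff. Geom. 4, 1970), who treat diffeomorphisms fixing $\partial\Sigma''$ pointwise; the inclusion of $G$ into that group is a weak equivalence by uniqueness of collars.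

**Lemma 7.** Let $\mathbb B$ be a closed ball of dimension $\ge1$, and let $\gamma_b\in G_0$ be a smooth family defined for $b$ in a neighborhood of $\partial\mathbb B$. Then there is a smooth family $\Gamma_b\in G_0$, $b\in\mathbb B$, equal to $\gamma_b$ for $b$ near $\partial\mathbb B$.

*Proof.* Let $\mathbb B'$ be a slightly smaller concentric ball with $\mathbb B\setminus\mathrm{int}\,\mathbb B'$ inside the given neighborhood. Extend $\gamma|_{\partial\mathbb B'}$ continuously over $\mathbb B'$ and use $\gamma$ outside. This gives a continuous family, smooth off $\mathbb B'$. Regard $\Sigma''\subset\mathbb R^2$, so the family is a map $F(b,x)\in\mathbb R^2$, smooth in $x$, with all $x$-derivatives continuous in $(b,x)$. Mollify it in $b$ to $F_\delta$, which is smooth in $(b,x)$. Put $F'=\zeta(b)F_\delta+(1-\zeta(b))F$, where $\zeta$ is a cutoff vanishing near $\partial\mathbb B$ and equal to $1$ near $\mathbb B'$. Then $F'$ is smooth, equals $F$ near $\partial\mathbb B$, is the identity on $C$, and for small $\delta$ is uniformly $C^1$-close to $F$ in $x$. So $F'(b,\cdot)=(\mathrm{id}+u_b)\circ F(b,\cdot)$ with $u_b=(F'(b,\cdot)-F(b,\cdot))\circ F(b,\cdot)^{-1}$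 vanishing on $C$ and $|Du_b|<1$. Extend $u_b$ by $0$ to $\mathbb R^2$. Then $\mathrm{id}+u_b$ is a diffeomorphism of $\mathbb R^2$, is the identity outside $\Sigma''$, and so preserves $\Sigma''$. The path $(\mathrm{id}+\sigma u_b)\circ F(b,\cdot)$, $\sigma\in[0,1]$, shows $F'(b,\cdot)\in G_0$. Put $\Gamma_b=F'(b,\cdot)$. $\square$

**Lemma 8.** Let $E\to\mathbb B$ be a smooth bundle over a closed ball of dimension $\ge2$ with fiber diffeomorphic to $\Sigma''$, identified with a product near the vertical boundary. Then any compatible identification with $\Sigma''\times\mathbb B$ over a neighborhood of $\partial\mathbb B$ extends, after shrinking the neighborhood, to an identification over all of $\mathbb B$ that is the given one near the vertical boundary.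

*Proof.* Choose a connection that agrees with the product connections near the vertical boundary and near $\partial\mathbb B$. Parallel transport along rays from the center gives $E\cong E_0\times\mathbb B$, where $E_0$ is the central fiber. Over points near $\partial\mathbb B$, comparing this with the given identification gives diffeomorphisms $c_\theta:E_0\to\Sigma''$, where $\theta\in\partial\mathbb B$ is the direction. They do not depend on the radius, because the connection there is the product one, and near $\partial E_0$ they do not depend on $\theta$. Fix $\theta_0$ and put $\gamma_\theta=c_\theta c_{\theta_0}^{-1}$. These are the identity on a common collar, and they lie in $G_0$ because $\partial\mathbb B$ is connected and $\gamma_{\theta_0}=\mathrm{id}$. By Lemma 7 applied to the radially constant family $\gamma_\theta$ near $\partial\mathbb B$, there is a smooth $\Gamma:\mathbb B\to G_0$ equal to it near $\partial\mathbb B$. The map $(x,b)\mapsto(\Gamma_b\,c_{\theta_0}x,\,b)$ is the required identification. $\square$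

## 6. Four facts about $J$-spheres

Let $J$ be an almost complex structure compatible with the symplectic form of a closed symplectic 4-manifold. We use the following; see McDuff–Salamon, *J-holomorphic curves and symplectic topology*, §§2.6, 3.3, 5.3, and Hofer–Lizan–Sikorav, J. Geom. Anal. 7 (1997).

**(J1) Positivity.** Two distinct simple $J$-curves meet in finitely many points, each contributing at least $1$ to the intersection number. A point contributes exactly $1$ only if both curves are smooth and transverse there. So $C\cdot C'\ge0$, with equality if and only if they are disjoint.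

**(J2) Adjunction.** A simple $J$-sphere $C$ satisfies $C^2-c_1(C)+2\ge0$, with equality if and only if it is embedded.

**(J3) Compactness.** If $J_n\to J$, a sequence of $J_n$-spheres in a fixed class, possibly with marked points, has a subsequence converging to a stable tree of $J$-spheres with connected image and the same total class. A constant component of the tree (a ghost) carries at least three nodes and marked points.

**(J4) Automatic transversality.** For an embedded $J$-sphere with normal Chern number $\nu\ge-1$, the normal Cauchy–Riemann operator is onto, with kernel of dimension $2+2\nu$. The space of nearby $J$-spheres is then a manifold with this kernel as tangent space. A nonzero kernel element has isolated zeros, which count positively and sum to $\nu$.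

## 7. A filling with the model end is the model

**Proposition 9.** Let $(W,\omega_W)$ be compact, connected and aspherical, and let $\lambda_W$ be a primitive of $\omega_W$ near $\partial W$ with outward Liouville field. Put $\beta=\lambda_W|_{\partial W}$ and let $\hat W$ be as in Section 1. Let $\psi:Y\to\partial W$ be a diffeomorphism with $\psi^*\beta=e^g\alpha_0$. Then there is a symplectomorphism $\Phi:\hat Q\to\hat W$ which outside a compact set equals $F(\rho_s(y))=(s-g(y),\psi(y))$.

We use the notation of (1) and (2), and use $F$ to identify $\hat Q\setminus\mathrm{int}\,Q_c$ with $\hat W\setminus\mathrm{int}\,W_c$.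

**Step 1: two facts about the capped manifold.** This step supplies what will exclude bubbling: spheres away from a certain divisor have no area, and certain spheres are homologous.

First, $M$ is connected. A component of $N$ missing $\partial Q_c$ would be open and closed in the connected $P$, which is impossible. So every component meets $\partial Q_c\cong Y$, which is connected. Hence $N$ is connected, and since $W_c$ is connected, so is $M$.

Choose $p_i\in\mathrm{int}\,\Delta_i$ and $q_\infty\in\mathrm{int}\,\Delta_\infty$, and put
$$A_\infty=S_a\times q_\infty,\quad B_i=p_i\times S_b,\quad D=A_\infty\cup\bigcup_iB_i,\quad U=P\setminus(\Sigma_R\times D_R).$$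
Then $D\subset U\subset\overline U\subset N\subset M$. With $A=[A_\infty]$ we have $A^2=0$, $A\cdot B_i=1$, $B_i\cdot B_j=0$ for all $i,j$ (including $i=j$), and $c_1(A)=2$.

(i) *$\omega_M$ vanishes on spheres in $M\setminus D$.* Deform $S_a\setminus\{p_0,\dots,p_k\}$ onto $\Sigma_R$, fixing $\Sigma_R$ and keeping the other points in the closure of $S_a\setminus\Sigma_R$. Similarly deform $S_b\setminus q_\infty$ onto $D_R$. The product deforms $P\setminus D$ onto $\Sigma_R\times D_R$, fixes $\Sigma_R\times D_R$ pointwise, and keeps points of $U\setminus D$ in $\overline U\subset N$. Extended by the identity, it deforms $M\setminus D$ onto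
$$M\setminus U=W_c\cup(\Sigma_R\times D_R\setminus\mathrm{int}\,Q_c)\subset\hat W .$$
So a sphere in $M\setminus D$ is homotopic in $M\setminus D$ to one in $M\setminus U\subset\hat W$, where $\omega_M$ is the form of $\hat W$. That one is homotopic in $\hat W$ to a sphere in $W$. Areas do not change, because the forms are closed, and in $W$ they vanish by asphericity.

(ii) *$[B_i]=[B_0]$ in $H_2(M;\mathbb Q)$.* $M$ contains the symplectically embedded sphere $A_\infty$ of square $0$. By McDuff (J. AMS 3, 1990), a closed connected symplectic 4-manifold containing a symplectically embedded sphere of nonnegative square is rational or a blow-up of a ruled surface. So $b^+(M)=1$. The span of $A,B_0$ is a hyperbolic plane, so its orthogonal complement is negative definite. The class $z=[B_i]-[B_0]$ satisfies $z\cdot A=0=z\cdot B_0$ and $z^2=0$, hence $z=0$.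

**Step 2: fibering $M$ by $A$-spheres.** The aim is a smooth map $\pi:M\to S_b$ whose fibers are $J$-spheres in class $A$ and which is $(a,b)\mapsto b$ for $b\notin D_R$.

Let $J$ be a compatible almost complex structure on $M$ equal to $j_a\oplus j_b$ on $P\setminus(\Sigma_{R_0}\times D_{R_0})\supset\overline U$. Then $A_\infty$ and the $B_i$ are $J$-holomorphic.

*No bubbling.* Let $\sum m_jC_j$ be the decomposition into simple components of a Gromov limit of $J$-spheres in class $A$. By (J1) and $A_\infty^2=0$, every $C_j\cdot A_\infty\ge0$. The weighted sum is $A\cdot A_\infty=0$, so all these numbers vanish. Thus each component is either $A_\infty$ or disjoint from $A_\infty$. If $A_\infty$ occurs, then by connectedness it is the only component, and $m=1$ by area. Suppose $A_\infty$ does not occur. No $C_j$ equals any $B_i$, since $B_i\cdot A_\infty=1$. So $C_j\cdot B_i\ge0$ for all $i,j$, and $\sum m_jC_j\cdot B_0=A\cdot B_0=1$. Hence exactly one component, say $C_1$, has $C_1\cdot B_0=1$, with $m_1=1$, and the others have $C_j\cdot B_0=0$. By (ii) these have $C_j\cdot B_i=0$ for all $i$, so $C_j\subset M\setminus D$. Then $C_j$ has zero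 area by (i), which is impossible for a nonconstant $J$-curve. So there is exactly one nonconstant component, it is simple, and it has multiplicity 1. There are no ghosts if there is at most one marked point. A tree with at least two vertices has at least two leaves, so one leaf would be a ghost with one node and at most one marked point, which is unstable. Hence the moduli spaces $\mathcal M$ and $\mathcal M_1$ of unparametrized $A$-spheres with $0$ and $1$ marked points are compact. They are nonempty since $A_\infty\in\mathcal M$.

*Smoothness.* An $A$-sphere is simple, since an $m$-fold cover of $C$ would give $m\,(C\cdot B_0)=1$. It is embedded by (J2), since $A^2-c_1(A)+2=0$. Distinct $A$-spheres are disjoint by (J1), since $A^2=0$. The normal Chern number is $0$, so by (J4) $\mathcal M$ is a compact surface, and nonzero elements of the 2-dimensional kernel have no zeros. Evaluation of the kernel at any point of the sphere is therefore injective into the 2-dimensional normal space, so it is an isomorphism. Consequently $ev:\mathcal M_1\to M$ is a local diffeomorphism. It is injective by disjointness and embeddedness. Its image is open and,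 by compactness, closed in the connected $M$. So $ev$ is a diffeomorphism, and forgetting the marked point gives a smooth sphere bundle $\pi:M\to\mathcal M$ whose fibers are the $A$-spheres.

*Normalization.* Let $\Delta_i'\supset\Delta_i$ be the components of $S_a\setminus\Sigma_R$, which are open discs. For $a\in\Delta_i'$, $\{a\}\times S_b\subset U$ is a $J$-sphere of class $[B_i]$. It is not an $A$-sphere, since $A\cdot B_i=1\ne0=A^2$. By (J1) it meets each $A$-sphere exactly once and transversally. So $\pi|_{\{a\}\times S_b}$ is a bijective local diffeomorphism, hence a diffeomorphism, onto $\mathcal M$. Identify $\mathcal M$ with $S_b$ through $B_0$, so that $\pi(p_0,b)=b$. Then the following hold.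

* For $b\notin D_R$, $S_a\times\{b\}\subset U$ is an $A$-sphere through $(p_0,b)$. Hence $\pi(a,b)=b$ for all $a\in S_a$, $b\in S_b\setminus D_R$.
* For $a\in\Delta_i'$, $\pi(a,\cdot)$ is a diffeomorphism of $S_b$ that is the identity outside $D_R$. Over $\Delta_i'$ the fiber over $b_0$ is the graph of a map $h_{b_0}:\Delta_i'\to S_b$. This map is holomorphic, because the fiber is $J$-holomorphic and $J=j_a\oplus j_b$ there.
* $\tau_i:=\pi(p_i,\cdot)$ is a diffeomorphism of $S_b$ that is the identity outside $D_R$, and $\tau_0=\mathrm{id}$.

**Step 3: making the fibration a product near $D$.** Near $A_\infty$ the fibration is a product, but near $B_i$ its fibers are graphs of $h_{b_0}$, which need not be constant, and even at $p_i$ the map $\tau_i$ need not be the identity. To compare with $P$ we need a product near all of $D$. We change $\pi$ over $\bigcup\Delta_i'$ and keep the fibers symplectic; they need not stay holomorphic.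

Fix $R<R'''<R''<R+1$. Choose an orientation-preserving diffeomorphism from $\Delta_i'$ to the open unit disc taking $p_i$ to $0$ and $\Delta_i$ to $\{|a|\le\rho\}$, and fix $\rho<r_0<r_1<r_2<r_3<1$. Let $\kappa:[0,1)\to[0,1]$ be smooth and nondecreasing, $0$ near $[0,r_2]$ and $1$ near $[r_3,1)$. The map $\tau_i$ is the identity outside $D_R\subset\mathrm{int}\,D_{R'''}$. So by Lemma 7 for the disc $D_{R'''}$ (where $G=G_0$) and a one-dimensional ball, there is a smooth path $\tau_i^r$, $r\in[r_1,r_2]$, of diffeomorphisms of $S_b$ that are the identity outside $D_{R'''}$, with $\tau_i^r=\mathrm{id}$ near $r=r_1$ and $\tau_i^r=\tau_i$ near $r=r_2$. Put $\tilde\pi=\pi$ off $\bigcup\Delta_i'\times S_b$, and on $\Delta_i'\times S_b$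
$$\tilde\pi(a,b)=\begin{cases}\pi(\kappa(|a|)a,\,b)&|a|\ge r_2,\\ \tau_i^{|a|}(b)&r_1\le|a|\le r_2,\\ b&|a|\le r_1.\end{cases}\tag{3}$$
Near $|a|=r_2$ both formulas give $\tau_i(b)$, near $|a|=r_1$ both give $b$, and $\tilde\pi=\pi$ for $|a|\ge r_3$. So $\tilde\pi$ is smooth. On $\Delta'_i\times S_b$, for each $a$ it is a diffeomorphism in $b$. So $\tilde\pi:M\to S_b$ is a submersion. Over $\Delta_i'$ its fibers are graphs of maps $\tilde h_{b_0}$ equal to $h_{b_0}$ for $|a|\ge r_3$; elsewhere they are the old fibers. Thus each new fiber is an old sphere with some discs replaced by discs, and so it is a sphere.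

*The fibers are symplectic.* Off $\bigcup\Delta_i'\times S_b$ they are $J$-holomorphic. For $|a|\ge r_2$ we have $\tilde h_{b_0}=h_{b_0}\circ\mathrm k$ with $\mathrm k(a)=\kappa(|a|)a$ and $\det d\mathrm k=\kappa(\kappa+|a|\kappa')\ge0$. Since $h_{b_0}$ is holomorphic, $h_{b_0}^*\omega_b\ge0$. So $\tilde h_{b_0}^*\omega_b\ge0$ and $\omega_a+\tilde h_{b_0}^*\omega_b>0$. For $|a|\le r_2$, $\tilde h_{b_0}$ depends only on $|a|$, so its rank is at most $1$ and $\tilde h_{b_0}^*\omega_b=0$; again the fiber is symplectic.

*Where it is a product.* By (3), $\tilde\pi(a,b)=b$ where $|a|\le r_1$ in some $\Delta_i'$, and also where $b\notin D_{R'''}$. In particular, for $b\notin D_{R'''}$,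
$$\tilde\pi^{-1}(b)=S_a\times\{b\},\tag{4}$$
since the closed surface $S_a\times\{b\}$ is contained in the connected surface on the left.

**Step 4: a fiber-preserving diffeomorphism $\hat W\to\hat Q$.** Now we compare $\tilde\pi$ with the projection $P\to S_b$ and obtain a diffeomorphism that is the identity far out. It need not be symplectic, but the transported form is positive on the fibers.

Let $\Delta_i''=\{|a|<r_0\}\subset\Delta_i'$, which contains $\Delta_i$, and $\Sigma''=S_a\setminus\bigcup\Delta_i''$. Then $\Sigma_R\subset\Sigma''\subset\Sigma_{R+1}$. Let $E=\tilde\pi^{-1}(D_{R''})\setminus\bigcup\Delta_i''\times D_{R''}$. By (4), the complement of $E$ in $M$ is $\bigcup\Delta_i''\times D_{R''}\,\cup\,S_a\times(S_b\setminus D_{R''})$, so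
$$E=W_c\cup\big(\Sigma''\times D_{R''}\setminus\mathrm{int}\,Q_c\big),$$
which is also a subset of $\hat W$, with the same symplectic form. The identification $F$ matches $\hat W\setminus E$ with $\hat Q\setminus(\Sigma''\times D_{R''})$. The map $\tilde\pi:E\to D_{R''}$ is a submersion on the compact $E$ and a product near the vertical boundary, where $r_0\le|a|\le r_1$. So it is a bundle. Over $D_{R''}\setminus D_{R'''}$ it is $\Sigma''\times(D_{R''}\setminus D_{R'''})$ by (4), so its fiber is $\Sigma''$. By Lemma 8 there is a diffeomorphism $E\to\Sigma''\times D_{R''}$ over $D_{R''}$ that is the identity near $\partial E$. Extending by the identity (that is, by $F^{-1}$) gives a diffeomorphism $\hat\Psi:\hat W\to\hat Q$. Put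
$$\omega_1=\hat\Psi_*\omega_W,\qquad K_0=\Sigma''\times D_{R''} .$$
Then $\omega_1=\omega_0$ near $\partial K_0$ and outside $K_0$. On $\Sigma''\times\{b\}$, $b\in D_{R''}$, $\omega_1$ is nondegenerate because the fibers of $\tilde\pi$ are symplectic, and it is positive near $\partial\Sigma''\times\{b\}$. Since $\Sigma''$ is connected, $\omega_1$ is positive on every fiber $\hat\Sigma\times\{b\}$. Also $\omega_1^2>0$ for the orientation of $\hat Q$, since $\omega_1^2$ has no zeros and equals $\omega_0^2$ outside $K_0$.

**Step 5: correcting the form.** We find a compactly supported diffeomorphism $\Theta$ of $\hat Q$ with $\Theta^*\omega_1=\omega_0$. Moser's method along $(1-t)\omega_0+t\omega_1$ is not directly available, since nothing controls the sign of $\omega_0\wedge\omega_1$. Positivity on the fibers lets us repair this by adding a large form from the base, at the price of flows that are not compactly supported. These will cancel near infinity.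

Let $\pi_b:\hat Q\to\mathbb C$ be the projection and $\omega_{\mathbb C}=r\,dr\wedge d\theta$. Let $w\ge0$ be a smooth radial, compactly supported function on $\mathbb C$ with $w=K$ on $D_{R''}$, $K$ a constant. Put $\sigma=w\,\omega_{\mathbb C}=d\tau$, where $\tau=G(r)d\theta$ and $G(r)=\int_0^rw\varrho\,d\varrho$. For $u,t\in[0,1]$ and $K$ large the forms
$$\omega_j+u\,\pi_b^*\sigma\quad(j=0,1),\qquad(1-t)\omega_0+t\omega_1+\pi_b^*\sigma$$
are symplectic. For the first, the square is $\omega_j^2+2uw\,\omega_j\wedge\pi_b^*\omega_{\mathbb C}>0$ by positivity on fibers. For the second, on the compact set $K_0$ we have $w=K$, and the term $2K((1-t)\omega_0+t\omega_1)\wedge\pi_b^*\omega_{\mathbb C}$, positive by positivity on fibers, dominates $((1-t)\omega_0+t\omega_1)^2$ for $K$ large. Off $K_0$ the form is $\omega_0+\pi_b^*\sigma$.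

*The outer flows.* Define $V_{j,u}$ by $\iota_{V_{j,u}}(\omega_j+u\pi_b^*\sigma)=-\pi_b^*\tau$. Outside $K_0$ the form is $\omega_{\hat\Sigma}+(1+uw)r\,dr\wedge d\theta$ with $\omega_{\hat\Sigma}=d\lambda_{\hat\Sigma}$, so
$$V_{j,u}=-\frac{G(r)}{(1+uw)\,r}\,\partial_r\qquad\text{outside }K_0 .\tag{5}$$
This is the same for $j=0,1$ and tangent to $\{pt\}\times\mathbb C$. It is smooth at $r=0$, because $G=\frac12Kr^2$ there, and it has bounded length, because $G$ is bounded. By continuity (5) also holds on $\partial\Sigma''\times\mathbb C$. Hence $(\hat\Sigma\setminus\Sigma'')\times\mathbb C$ and $\Sigma''\times\mathbb C$ are invariant. In the first region the point of $\hat\Sigma$ stays fixed and $r$ changes at bounded speed. In the second $\Sigma''$ is compact, and outside the compact $K_0$ $r$ changes at bounded speed. So the flows are complete in both time directions. Let $\vartheta_j$ be the time-one map in $u$ (from $u=0$ to $u=1$) of $V_{j,u}$. The $u$-derivative of the pullback of $\omega_j+u\pi_b^*\sigma$ is the pullback of $-\pi_b^*d\tau+\pi_b^*\sigma=0$, so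
$$\vartheta_j^*(\omega_j+\pi_b^*\sigma)=\omega_j .$$
For $R^*$ large, trajectories starting outside $\Sigma''\times D_{R^*}$ do not meet $K_0$ for $0\le u\le1$: they either stay outside $\Sigma''\times\mathbb C$ or have $r>R''$ throughout. So $\vartheta_0=\vartheta_1$ outside a compact set.

*The middle map.* The form $\omega_1-\omega_0$ is closed with compact support, and $H^2_c(\hat Q;\mathbb R)\cong H_2(\hat Q;\mathbb R)\cong H_2(\Sigma;\mathbb R)=0$. So $\omega_1-\omega_0=d\mu$ with $\mu$ compactly supported. Let $\omega^t=(1-t)\omega_0+t\omega_1+\pi_b^*\sigma$ and let $Z_t$ be the compactly supported field with $\iota_{Z_t}\omega^t=-\mu$. Its flow pulls $\omega^t$ back to $\omega^0$, since the derivative is the pullback of $-d\mu+(\omega_1-\omega_0)=0$. At $t=1$ we get a compactly supported $\vartheta_m$ with $\vartheta_m^*(\omega_1+\pi_b^*\sigma)=\omega_0+\pi_b^*\sigma$.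

*Composition.* Put $\Theta=\vartheta_1^{-1}\vartheta_m\vartheta_0$. Since $(\vartheta_1^{-1})^*\omega_1=\omega_1+\pi_b^*\sigma$,
$$\Theta^*\omega_1=\vartheta_0^*\vartheta_m^*(\omega_1+\pi_b^*\sigma)=\vartheta_0^*(\omega_0+\pi_b^*\sigma)=\omega_0 .$$
Outside a compact set $\vartheta_m$ does nothing to $\vartheta_0(x)$, and $\vartheta_0(x)=\vartheta_1(x)$, so $\Theta(x)=x$. Finally $\Phi=\hat\Psi^{-1}\circ\Theta:\hat Q\to\hat W$ satisfies $\Phi^*\omega_W=\Theta^*\omega_1=\omega_0$, and it equals $F$ outside a compact set, where $\hat\Psi^{-1}=F$. This proves Proposition 9. $\square$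

## 8. Reading off the boundary value: proof of Theorem 1

**Step 1: a contact form on $\partial W$.** Proposition 9 needs a primitive near $\partial W$ with outward Liouville field, and we want it adapted to $f$. Put $\beta=(f^{-1})^*\alpha$, so $f^*\beta=\alpha$ and $d\beta=\omega_W|_{\partial W}$. On a collar with retraction $\mathrm r$ to $\partial W$, the closed form $\omega_W-\mathrm r^*d\beta$ restricts to $0$ on $\partial W$. By the relative Poincaré lemma it equals $d\nu$ with $\nu|_{\partial W}=0$. Thus $\lambda_W=\mathrm r^*\beta+\nu$ is a primitive of $\omega_W$ near $\partial W$ with $\lambda_W|_{\partial W}=\beta$. Its Liouville field satisfies $\frac12\iota_{v_W}\omega_W^2|_{\partial W}=\beta\wedge d\beta$. This is positive, because $f^*(\beta\wedge d\beta)=\alpha\wedge d\alpha>0$ and $f$ preserves orientation. So $v_W$ points outward.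

**Step 2: comparing both sides with the model.** This gives a symplectomorphism of completions with the right behavior at infinity. Take $\psi:Y\to\partial X$ from Lemma 6, with $\psi^*\alpha=e^g\alpha_0$. Then $(f\psi)^*\beta=\psi^*\alpha=e^g\alpha_0$, with the same $g$. Both $X$ and $W$ are compact, connected and aspherical. Proposition 9, applied to $(X,\psi)$ and to $(W,f\psi)$, gives symplectomorphisms $\Phi_1:\hat Q\to\hat X$ and $\Phi_2:\hat Q\to\hat W$ with, outside a compact set,
$$\Phi_1(\rho_s(y))=(s-g(y),\psi(y)),\qquad\Phi_2(\rho_s(y))=(s-g(y),f\psi(y)).$$
Then $\hat\Phi=\Phi_2\Phi_1^{-1}:\hat X\to\hat W$ is a symplectomorphism with $\hat\Phi(s,x)=(s,f(x))$ for all $s\ge S$, for some $S\ge0$.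

**Step 3: $W$ is a Liouville domain.** Lemma 4 uses a global Liouville flow on $\hat W$, so we extend $\lambda_W$. Since $W\simeq\hat W\cong\hat Q$, we have $H^2(W,\partial W;\mathbb R)\cong H_2(W;\mathbb R)=0$. Extend $\lambda_W$ from a neighborhood of $\partial W$ to a 1-form $\tilde\lambda$ on $W$. The form $\omega_W-d\tilde\lambda$ is closed with compact support in $\mathrm{int}\,W$, hence equals $d\mu'$ with $\mu'$ compactly supported there. So $\tilde\lambda+\mu'$ is a global primitive of $\omega_W$ equal to $\lambda_W$ near $\partial W$.

**Step 4: rescaling.** It remains to move the good behavior from $s\ge S$ to $s\ge0$. By Lemma 4, $f$ extends to a symplectomorphism $\Phi:X\to W$. This proves Theorem 1, and with it Corollary 2 and the conjecture. $\square$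

If we use $S+1$ in place of $S$ in Lemma 4, the extension also has the form $(s,x)\mapsto(s,f(x))$ in the Liouville collars $-1\le s\le0$.

## 9. Uniqueness: proof of Theorem 3

**Step 1: $Symp_c(\hat X)$ is weakly contractible.** The idea is to run Section 7 with parameters in the case $W=Q$. The symplectomorphism $\Phi_1$ of Section 8 conjugates $Symp_c(\hat Q)$ to $Symp_c(\hat X)$, so we treat $\hat Q$. Let $\varphi_z$, $z\in S^n$, be a smooth family in $Symp_c(\hat Q)$ with common compact support. Extend it radially constantly to $\frac12\le|z|\le1$.

*Fibrations.* Take $W=Q$, $\psi=\mathrm{id}$, $g=0$, so that $W_c=Q_c$, $F=\mathrm{id}$ and $M=P$, and choose $R_0$ so large that the supports also lie in $\mathrm{int}(\Sigma_{R_0}\times D_{R_0})$. Extend $\varphi_z$ by the identity to $P$. Put $J_0=j_a\oplus j_b$, and choose a smooth family $J_z$, $z\in D^{n+1}$, of compatible structures equal to $J_0$ on $P\setminus(\Sigma_{R_0}\times D_{R_0})$, with $J_z=(\varphi_z)_*J_0$ for $|z|\ge\frac12$. This is possible because such structures are sections of a bundle with contractible fibers. Step 2 of Section 7 applies to each $J_z$. The no-bubbling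 argument works verbatim for limits of $J_{z_n}$-spheres with $z_n\to z$, so the space of pairs ($z$, $J_z$-sphere in class $A$) is compact. By (J4) every $A$-sphere is regular for fixed $z$, so this space is smooth and submersive over $D^{n+1}$. The parametrized evaluation map onto $D^{n+1}\times P$ is, as before, a diffeomorphism. So the fibrations $\pi_z$, normalized by $\pi_z(p_0,b)=b$, depend smoothly on $z$. For $J_0$ the spheres $S_a\times\{b\}$ are $A$-spheres and fill $P$, so they are all of them. Since $\varphi_z$ fixes $A_\infty$ pointwise, it preserves the class $A$. Hence for $|z|\ge\frac12$ the $A$-spheres of $J_z$ are the $\varphi_z(S_a\times\{b\})$, and $\pi_z=\pi_b\circ\varphi_z^{-1}$, where $\pi_b:P\to S_b$ is the projection.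

*Straightening.* For $|z|\ge\frac12$ we have $\pi_z(a,b)=b$ on $\Delta_i'\times S_b$, so $\tau_i^z=\mathrm{id}$. We need diffeomorphisms $\tau_i^{z,r}$, smooth in $(z,r)\in D^{n+1}\times[r_1,r_2]$ and the identity outside $D_{R'''}$. They should be $\mathrm{id}$ for $r$ near $r_1$, $\tau_i^z$ for $r$ near $r_2$, and $\mathrm{id}$ for $|z|$ near $1$. These prescriptions are consistent near the boundary of $D^{n+1}\times[r_1,r_2]$. Lemma 7, applied to a smooth ball obtained by rounding the corners inside the region where the family is prescribed, gives the family. Formula (3) with $\pi_z$ and $\tau_i^{z,r}$ gives $\tilde\pi_z$ with symplectic fibers, and $\tilde\pi_z=\pi_b\circ\varphi_z^{-1}$ for $|z|$ near $1$.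

*Trivializing.* As a subset of $P$, $E=\Sigma''\times D_{R''}$ is independent of $z$, and $(z,x)\mapsto(z,\tilde\pi_z(x))$ is a bundle $D^{n+1}\times E\to D^{n+1}\times D_{R''}$. It is trivialized near the boundary of the base by $\varphi_z^{-1}$ for $|z|$ near $1$ and by the identity for $|b|$ near $R''$. These agree where both are defined, because $\varphi_z=\mathrm{id}$ there, and both are the identity near the vertical boundary. Lemma 8, over a smooth ball obtained by rounding the corners of the base inside the region already trivialized, gives a smooth family $\Psi_z$ of diffeomorphisms of $\hat Q$, supported in $K_0=\Sigma''\times D_{R''}$, with $\pi_b\Psi_z=\tilde\pi_z$ on $E$ and $\Psi_z=\varphi_z^{-1}$ for $|z|$ near $1$. The forms $\omega_z=(\Psi_z)_*\omega_0$ are positive on the fibers $\hat\Sigma\times\{b\}$, equal $\omega_0$ off $K_0$, and equal $(\varphi_z^{-1})_*\omega_0=\varphi_z^*\omega_0=\omega_0$ for $|z|$ near $1$.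

*Moser.* Run Step 5 of Section 7 with $\omega_z$ in place of $\omega_1$, with one $K$ for all $z$ (possible since $D^{n+1}$ is compact). We need compactly supported $\mu_z$, smooth in $z$, with $d\mu_z=\omega_z-\omega_0$ and $\mu_z=0$ for $|z|$ near $1$. Start with $\mu_z^0=(\Psi_z)_*\lambda_0-\lambda_0$, which is supported in $K_0$ and satisfies $d\mu_z^0=\omega_z-\omega_0$. For $|z|$ near $1$ it is closed. Since $H^1_c(\hat Q;\mathbb R)\cong H_3(\hat Q;\mathbb R)=0$, $\mu_z^0=du_z$ for a unique compactly supported function $u_z$. It vanishes off $K_0$, because every point off $K_0$ can be joined to infinity off $K_0$, and it is smooth in $z$, because it is the integral of $\mu^0_z$ along a path from a point off $K_0$. Put $\mu_z=\mu_z^0-d(\zeta(|z|)u_z)$, with $\zeta$ a cutoff supported near $|z|=1$ and equal to $1$ closer to $1$. With these choices we get $\Theta_z$, smooth in $z$, with common compact support and $\Theta_z^*\omega_z=\omega_0$. For $|z|$ near $1$ we have $\omega_z=\omega_0$ and $\mu_z=0$, so $\vartheta_m=\mathrm{id}$, $\vartheta_0=\vartheta_1$ and $\Theta_z=\mathrm{id}$. The family $\Psi_z^{-1}\Theta_z$ lies in $Symp_c(\hat Q)$,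 since $(\Psi_z^{-1}\Theta_z)^*\omega_0=\Theta_z^*\omega_z=\omega_0$. It has common compact support and equals $\varphi_z$ for $|z|$ near $1$. This is the required extension over $D^{n+1}$.

**Step 2: $Symp_c(\mathrm{int}\,X)$ is weakly contractible.** We push the disc family from Step 1 into $X$ with the Liouville flow. Let $\varphi_z$, $z\in S^n$, have common compact support in $\mathrm{int}\,X$. By Step 1 it extends to a family over $D^{n+1}$ in $Symp_c(\hat X)$, radially constant near $S^n$, with common compact support in $X\cup\{s<S\}$ for some $S>0$. Let $\chi_s$ be the Liouville flow. The maps $\chi_{-s}\varphi_z\chi_s$, $0\le s\le S$, $z\in S^n$, are symplectic, since the conformal factors cancel. They are supported in $\chi_{-s}(\mathrm{supp}\,\varphi_z)\subset\mathrm{int}\,X$. At $s=S$ the family bounds the disc family conjugated by $\chi_S$, whose support lies in a compact subset of $\chi_{-S}(X\cup\{s<S\})=\mathrm{int}\,X$. Concatenate the two, reparametrized in $s$ and $|z|$ so that both are locally constant near the junction. This proves (a).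

**Step 3: part (b).** If $\Phi,\Phi':X\to W$ agree near $\partial X$, then $\Phi^{-1}\Phi'\in Symp_c(\mathrm{int}\,X)$. By (a) with $n=0$ there is a path $\eta_t$ in this group, with common compact support, from $\mathrm{id}$ to $\Phi^{-1}\Phi'$. Then $\Phi\eta_t$ is the desired isotopy.

**Step 4: part (c).** We check that the map is a homomorphism, onto, and injective. If $\hat\Phi,\hat\Phi'$ have the forms $(s-g,f)$, $(s-g',f')$ at infinity, then $\hat\Phi'\hat\Phi$ is $(s,x)\mapsto(s-g(x)-g'(f(x)),f'f(x))$ there, and $(f'f)^*\alpha=e^{g+g'\circ f}\alpha$. An isotopy in $Symp^{con}(\hat X)$ induces a contact isotopy. So we have a well-defined homomorphism on $\pi_0$.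

*Onto.* Let $f\in Cont^+$ with $f^*\alpha=e^{g_f}\alpha$. Apply Proposition 9 with $W=X$ to $\psi$ and to $f\psi$, whose conformal exponents are $g$ and $g+g_f\circ\psi$. The resulting $\Phi_2\Phi_1^{-1}$ sends $(s-g(y),\psi(y))$ to $(s-g(y)-g_f(\psi(y)),f\psi(y))$ near infinity; that is, it is $(s,x)\mapsto(s-g_f(x),f(x))$ there. So it lies in $Symp^{con}(\hat X)$ and induces $f$.

*Injective.* Let $\hat\Phi$ induce $f$, and let $f_t$ be a contact isotopy from $\mathrm{id}$ to $f$. Lemma 5 gives an isotopy $\hat\Phi_t$ in $Symp^{con}(\hat X)$ from $\mathrm{id}$ to a map $\hat\Phi_1$ which equals $\hat\Phi$ near infinity. Then $\hat\Phi\hat\Phi_1^{-1}\in Symp_c(\hat X)$, which is path-connected by (a). So $\hat\Phi$ is isotopic to $\hat\Phi_1$, and hence to $\mathrm{id}$, in $Symp^{con}(\hat X)$. $\square$
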